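\title{The indicator-dimension of a polyhedral group need not equal its rank}

\begin{abstract}
A module over a partially ordered abelian group can be resolved by direct sums of upset modules or by direct sums of downset modules. The indicator-dimension of the group is the supremum, over finitely encoded modules, of the minimal lengths of such resolutions. We show that for polyhedral groups this number need not equal the rank, and that equality fails in both directions. The group $\mathbb Z^2$ with positive cone $\mathbb N^2$ has indicator-dimension $1$, while in every rank $r\ge 1$ there are discrete polyhedral groups of arbitrarily large indicator-dimension. For $\mathbb Z^n$ with positive cone $\mathbb N^n$ and $n\ge2$ the maximal upset-dimension is exactly $n-1$, and for modules over $\mathbb Z^n$ or $\mathbb R^n$ encoded by a finite grid the maximal indicator-dimension is exactly $n-1$.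
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Polyhedral groups and indicator resolutions}

Throughout, $\Bbbk$ is a field, $\mathbb N=\{0,1,2,\dots\}$ and $[m]=\{1,\dots,m\}$. The order of a partially ordered abelian group $Q$ is determined by the positive cone $Q_+=\{q: q\succeq 0\}$: one has $q\preceq q'$ if and only if $q'-q\in Q_+$, and $Q_+\cap(-Q_+)=\{0\}$. A \emph{real polyhedral group} is a partially ordered real vector space $Q\cong\mathbb R^n$ of finite dimension whose positive cone is a polyhedral cone. A \emph{discrete polyhedral group} is a partially ordered free abelian group $Q\cong\mathbb Z^n$ of finite rank whose positive cone is a finitely generated monoid. In both cases $n$ is the \emph{rank}, and we assume that $Q_+$ generates $Q$ as a group; in the real case this says that the cone is full-dimensional. Unless another cone is named, $\mathbb Z^n$ and $\mathbb R^n$ carry the coordinatewise order, whose positive cone is the orthant.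

Let $Q$ be a poset. A \emph{$Q$-module} is a $Q$-graded vector space $M=\bigoplus_{q\in Q}M_q$ with linear \emph{structure maps} $M_q\to M_{q'}$ for all $q\preceq q'$, which are the identity for $q=q'$ and compose along $q\preceq q'\preceq q''$. We write $u|_{q'}$ for the image of $u\in M_q$ in $M_{q'}$. Morphisms are degree-preserving linear maps that commute with the structure maps; kernels, cokernels and exactness are computed degree by degree. A poset morphism (order-preserving map) $\pi:Q\to P$ pulls a $P$-module $H$ back to the $Q$-module $\pi^*H$ with $(\pi^*H)_q=H_{\pi(q)}$. The module $M$ is \emph{finitely encoded} if $M\cong\pi^*H$ with $P$ finite and $\dim_\Bbbk H<\infty$.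

An \emph{upset} $U\subseteq Q$ is closed under going up, a \emph{downset} $D$ is closed under going down, and a subset $I$ is \emph{convex} if $q\preceq r\preceq q'$ and $q,q'\in I$ imply $r\in I$. For convex $I$, the module $\Bbbk[I]$ has $\Bbbk$ in each degree of $I$ and $0$ elsewhere, with identity structure maps between degrees in $I$; we write $1_q$ for the basis element in degree $q$, and $\Bbbk[\varnothing]=0$. Upsets and downsets are convex and give the \emph{upset modules} $\Bbbk[U]$ and the \emph{downset modules} $\Bbbk[D]$. If $V\subseteq U$ are upsets, then $\Bbbk[V]\subseteq\Bbbk[U]$ is a submodule with quotient $\Bbbk[U\setminus V]$. If $D'\subseteq D$ are downsets, then $\Bbbk[D']$ is the quotient of $\Bbbk[D]$ by $\Bbbk[D\setminus D']$. A homomorphism between two upset or two downset modules is \emph{connected} if it is multiplication by one scalar $\lambda$ in all degrees where source and target are both nonzero.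

An \emph{upset resolution} of $M$ is a complex $\cdots\to F_1\to F_0\to0$ in which each $F_i$ is a direct sum of upset modules, the components $\Bbbk[U]\to\Bbbk[U']$ of the differential are connected, and the only nonzero homology is $H_0\cong M$. A \emph{downset resolution} of $M$ is a complex $0\to E^0\to E^1\to\cdots$ in which each $E^i$ is a direct sum of downset modules, the components $\Bbbk[D]\to\Bbbk[D']$ are connected, and the only nonzero cohomology is $H^0\cong M$. The direct sums may be infinite. The \emph{length} is the largest index of a nonzero term. The \emph{upset-dimension} and the \emph{downset-dimension} of $M$ are the smallest lengths of such resolutions ($\infty$ if none has finite length), and the \emph{indicator-dimension} of $M$ is the larger of the two. The \emph{indicator-dimension of $Q$} is the supremum of the indicator-dimensions of its finitely encoded modules. The following question comes from \cite{Miller}.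

\begin{quote}
\emph{Is the indicator-dimension of every real or discrete polyhedral group $Q$ equal to the rank of $Q$ as a free module over $\mathbb R$ or $\mathbb Z$, respectively?}
\end{quote}

\subsection*{Why one would expect the rank}

A $\mathbb Z^n$-module is the same as a $\mathbb Z^n$-graded module over $\Bbbk[x_1,\dots,x_n]$, with $x_i$ acting by the structure maps $M_q\to M_{q+e_i}$. The free modules of rank one are the modules $\Bbbk[{\uparrow}p]$ of the principal upsets ${\uparrow}p=\{q:q\succeq p\}$. Upset resolutions thus generalize free resolutions, and they suit finitely encoded modules, which need not be finitely generated: $\Bbbk[\{x+y\ge0\}]$ over $\mathbb Z^2$ needs infinitely many generators, but it is its own upset resolution. The upset-dimension measures how far a module is from a direct sum of upset modules.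

For free resolutions the answer is the rank. Every $\mathbb Z^n$-module has a free resolution of length at most $n$ (Lemma~\ref{lem:koszul}), and $\Bbbk[\{0\}]$ has none shorter, because the Koszul complex gives $\operatorname{Tor}_n(\Bbbk,\Bbbk)=\Bbbk$. The rank is also the right answer for $\mathbb Z$ and $\mathbb R$. There a finitely encoded module is a finite direct sum of modules $\Bbbk[J]$ with $J$ an interval (Lemma~\ref{lem:encoded}), and if $J^\uparrow$ and $J^\downarrow$ are the upset and the downset generated by $J$, then
\begin{equation}\label{eq:interval}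
0\to\Bbbk[J^\uparrow\setminus J]\to\Bbbk[J^\uparrow]\to\Bbbk[J]\to0,\qquad
0\to\Bbbk[J]\to\Bbbk[J^\downarrow]\to\Bbbk[J^\downarrow\setminus J]\to0
\end{equation}
are resolutions of length at most $1$. The next example shows that length $1$ is needed. It also shows that the module that forces long free resolutions forces nothing of the kind here.

\begin{example}\label{ex:point}
Let $Q$ be a polyhedral group of positive rank. The module $\Bbbk[\{0\}]$ is finitely encoded: map $Q$ to the chain $0<1<2$ by sending $Q\setminus Q_+$ to $0$, the origin to $1$ and $Q_+\setminus\{0\}$ to $2$, and pull back $\Bbbk[\{1\}]$. It is not a direct sum of upset modules, since nonempty upsets of $Q$ are infinite. The sequence $0\to\Bbbk[Q_+\setminus\{0\}]\to\Bbbk[Q_+]\to\Bbbk[\{0\}]\to0$ shows that its upset-dimension is exactly $1$, whatever the rank.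
\end{example}

A second warning is that the rank does not see how complicated the order is. If $Q=\mathbb Z$ and $Q_+=\{0,3,4,5,\dots\}$ is generated by $3,4,5$, then $0,1,2$ are pairwise incomparable and all lie below $5$.

\subsection*{Results}

The answer to the question is no. Each of the first two theorems shows this alone.

\begin{theorem}\label{thm:large}
For all integers $r\ge1$ and $d\ge1$ there is a discrete polyhedral group of rank $r$ whose indicator-dimension is at least $d$.
\end{theorem}

\begin{theorem}\label{thm:plane}
The discrete polyhedral group $\mathbb Z^2$ with positive cone $\mathbb N^2$ has indicator-dimension exactly $1$.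
\end{theorem}

Let $Q=\mathbb Z^n$ or $\mathbb R^n$ with the orthant as positive cone. A $Q$-module $M$ is \emph{grid-encoded} if $M\cong\rho^*H$, where $\rho=\rho_1\times\dots\times\rho_n$, each $\rho_i$ is a monotone map from $\mathbb Z$ (resp.\ $\mathbb R$) to a finite chain $A_i$, and $H$ is a finite-dimensional module over $A_1\times\dots\times A_n$. Grid-encoded modules are finitely encoded.

\begin{theorem}\label{thm:orthant}
Let $n\ge2$.
\begin{enumerate}
\item The maximal upset-dimension of finitely encoded modules over $(\mathbb Z^n,\mathbb N^n)$ is exactly $n-1$. The indicator-dimension of $(\mathbb Z^n,\mathbb N^n)$ is $n-1$ or $n$ (and it is $n-1=1$ for $n=2$, by Theorem~\ref{thm:plane}).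
\item Over $\mathbb Z^n$ or $\mathbb R^n$ with the orthant as positive cone, the maximal indicator-dimension of grid-encoded modules is exactly $n-1$. In particular $\mathbb R^n$ has indicator-dimension at least $n-1$.
\end{enumerate}
\end{theorem}

Two points are not settled here: for $\mathbb R^n$ with $n\ge2$, the upper bound for all finitely encoded modules, and for $\mathbb Z^n$ with $n\ge3$, whether downset-dimension $n$ occurs.

All lower bounds come from one family of modules over finite posets, made from the chain complex of a simplex and then placed inside the group (Section~\ref{sec:lower}). The upper bounds rest on the plane. For upsets we filter $\mathbb Z^2$ by L-shaped hooks, over which modules decompose into intervals (Section~\ref{sec:upset}); for downsets we work row by row (Section~\ref{sec:downset}). A Koszul resolution then handles each further coordinate at the cost of one more term, so that $n$ coordinates cost $1+(n-2)$ (Section~\ref{sec:higher}).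

\section{Modules over posets}\label{sec:tools}

\subsection*{Maps out of upset modules}

For an upset $U$ put $\Gamma(U,M)=\operatorname{Hom}(\Bbbk[U],M)$. A homomorphism is determined by the images $u_q$ of the elements $1_q$, so $\Gamma(U,M)$ is the space of \emph{sections}: families $(u_q)_{q\in U}$ with $u_q\in M_q$ and $u_q|_{q'}=u_{q'}$ for $q\preceq q'$. For $U={\uparrow}p$ a section is determined by $u_p$, which is arbitrary. Hence $\operatorname{Hom}(\Bbbk[{\uparrow}p],M)=M_p$ is an exact functor of $M$, and $\Bbbk[{\uparrow}p]$ is projective, as are direct sums of such modules.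

\begin{lemma}\label{lem:connected}
Over a polyhedral group $Q$, every homomorphism between two upset modules, or between two downset modules, is connected.
\end{lemma}

\begin{proof}
Let the homomorphism be multiplication by $\lambda_q$ in each degree $q$ where source and target are nonzero. If $q\preceq r$ are two such degrees, commutation with the structure maps gives $\lambda_q=\lambda_r$. Let $q,q'$ be any two such degrees. Since $Q_+$ generates $Q$, we can write $q-q'=a-b$ with $a,b\in Q_+$. For upsets, $r=q+b=q'+a$ lies above $q$ and $q'$, hence in both upsets, and $\lambda_q=\lambda_r=\lambda_{q'}$. For downsets, use the common lower bound $q-a=q'-b$.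
\end{proof}

The hypothesis that $Q_+$ generates $Q$ cannot be dropped here: if $Q=\mathbb Z$ and $Q_+=\{0\}$, the endomorphism of $\Bbbk[\{0,1\}]$ with scalars $1$ and $0$ is not connected. Over an arbitrary poset we say \emph{resolution by upset modules} (or \emph{by downset modules}) when the terms are direct sums of such modules and connectedness is not required. By Lemma~\ref{lem:connected}, over a polyhedral group these are the upset and downset resolutions, and connectedness will not be mentioned again.

\subsection*{Changing the poset}

\begin{lemma}\label{lem:pullback}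
Let $\rho:P\to Q$ be a poset morphism. Then $\rho^*$ takes a resolution of $M$ by upset (downset) modules to a resolution of $\rho^*M$ by upset (downset) modules, of no larger length. This applies in particular to the restriction $M|_P$ to a subset $P\subseteq Q$ with the induced order.
\end{lemma}

\begin{proof}
The functor $\rho^*$ is exact and commutes with direct sums, since both are computed degree by degree. It sends $\Bbbk[U]$ to $\Bbbk[\rho^{-1}U]$, and preimages of upsets (downsets) are upsets (downsets).
\end{proof}

\begin{lemma}\label{lem:extend}
Let $P\subseteq Q$ be a finite subset with the induced order, and $N$ a finite-dimensional $P$-module. There is a finitely encoded $Q$-module $M$ with $M|_P\cong N$, encoded by the map $\pi(q)=\{p\in P:p\preceq q\}$ from $Q$ to the poset of downsets of $P$.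
\end{lemma}

\begin{proof}
The map $\pi$ is a poset morphism to a finite poset. For a downset $D$ of $P$ let $H_D=\operatorname{colim}_{p\in D}N_p$ be the quotient of $\bigoplus_{p\in D}N_p$ by the elements $u-u|_{p'}$ with $u\in N_p$ and $p\preceq p'$ in $D$. Inclusions $D\subseteq D'$ induce maps $H_D\to H_{D'}$, so $H$ is a finite-dimensional module. Put $M=\pi^*H$. For $p\in P$ the downset $\pi(p)$ has largest element $p$, so $N_p\to H_{\pi(p)}$ is an isomorphism, and these isomorphisms commute with the structure maps.
\end{proof}

Together the two lemmas say that the indicator-dimension of $Q$ is at least $d$ as soon as some finite subposet carries a finite-dimensional module with no resolution by upset modules of length less than $d$.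

\subsection*{What finite encoding gives}

A quiver is of \emph{type $A$} if its underlying graph is a finite path, with any orientation of the edges. Gabriel's theorem, for type $A$, says that over any field every finite-dimensional representation of such a quiver is a finite direct sum of \emph{interval representations}, which have $\Bbbk$ on the vertices of a subpath, identity maps along it, and $0$ elsewhere.

\begin{lemma}\label{lem:encoded}
Let $M$ be a finitely encoded module over a nonempty poset $Q$.
\begin{enumerate}
\item Every chain $C\subseteq Q$ is a union of finitely many intervals within which all structure maps of $M$ are isomorphisms, and $M|_C$ is a finite direct sum of modules $\Bbbk[J]$ with $J$ an interval of $C$.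
\item There is $q^*\in Q$ such that $M_q\to M_{q'}$ is an isomorphism whenever $q^*\preceq q\preceq q'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M=\pi^*H$. (1) The image $\pi(C)$ is a finite chain, the fibers of $\pi|_C$ are intervals, and within a fiber the structure maps are identities. By Gabriel's theorem $H|_{\pi(C)}$ is a finite sum of modules $\Bbbk[J']$, and these pull back to $\Bbbk[C\cap\pi^{-1}J']$. (2) Choose $q^*$ with $\pi(q^*)$ maximal in the finite poset $\pi(Q)$. For $q\succeq q^*$ we have $\pi(q)\succeq\pi(q^*)$, hence $\pi(q)=\pi(q^*)$.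
\end{proof}

\subsection*{The Koszul resolution in some of the coordinates}

For modules $X$ and $Y$ over posets $P$ and $P'$, let $X\boxtimes Y$ be the module over $P\times P'$ with $(X\boxtimes Y)_{(p,p')}=X_p\otimes_\Bbbk Y_{p'}$; thus $\Bbbk[I]\boxtimes\Bbbk[I']=\Bbbk[I\times I']$. Recall also that the \emph{cone} of a chain map $f:X_\bullet\to Y_\bullet$ has terms $X_{j-1}\oplus Y_j$ and differential $(x,y)\mapsto(-\partial x,\,fx+\partial y)$. If $f$ is injective, the projection from the cone onto $Y_\bullet/f(X_\bullet)$ is a quasi-isomorphism, because its kernel is the cone of the isomorphism $X_\bullet\to f(X_\bullet)$, which is acyclic.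

Let $M$ be a module over $\mathbb Z^w\times\mathbb Z^r$ with $w,r\ge0$. It consists of $\mathbb Z^w$-modules $M_z$ for $z\in\mathbb Z^r$, the \emph{slices}, and commuting maps $t_i:M_z\to M_{z+e_i}$. The following resolution makes $M$ free in the last $r$ coordinates and leaves the slices as they are. With $e_T=\sum_{i\in T}e_i$ put
\[
B_j(M)=\bigoplus_{T\subseteq[r],\,|T|=j}\ \bigoplus_{z\in\mathbb Z^r}M_z\boxtimes\Bbbk[{\uparrow}(z+e_T)].
\]
For $i\in T$, the summand $(T,z)$ maps to the summand $(T\setminus i,z)$ by the map $\iota_i$ induced by the inclusion ${\uparrow}(z+e_T)\subseteq{\uparrow}(z+e_{T\setminus i})$, and to the summand $(T\setminus i,z+e_i)$ by $\tau_i=t_i\boxtimes1$. The differential on $(T,z)$ is $\sum_{i\in T}(-1)^{|\{l\in T:\,l<i\}|}(\iota_i-\tau_i)$. The augmentation $B_0(M)\to M$ sends $u\otimes1_{z'}$, for $u\in M_z$ and $z'\succeq z$, to the image of $u$ in $M_{z'}$. Each $B_j$ is an exact functor of $M$, and the differentials are natural.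

\begin{lemma}\label{lem:koszul}
The sequence $0\to B_r(M)\to\dots\to B_0(M)\to M\to0$ is exact. For $w=0$ it is a projective resolution, with terms direct sums of modules $\Bbbk[{\uparrow}c]$.
\end{lemma}

\begin{proof}
Let $W=M[\zeta_1,\dots,\zeta_r]$ be the space of polynomials with coefficients in $M$, on which the $t_i$ act through the coefficients. Identify the part of $B_\bullet(M)$ that belongs to $T$ with $W$, letting $u\otimes1_{z+e_T+v}$ correspond to $\zeta^vu$ for $u\in M_z$ and $v\in\mathbb N^r$. Then $\iota_i$ becomes multiplication by $\zeta_i$ and $\tau_i$ becomes $t_i$, so $B_\bullet(M)$ is the Koszul complex $K(\theta_1,\dots,\theta_r;W)$ of the commuting operators $\theta_i=\zeta_i-t_i$. Sorting the sets $T$ by whether they contain $1$ shows that this complex is the cone of $\theta_1$ acting on $K(\theta_2,\dots,\theta_r;W)$.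

The operator $\theta_1$ is injective on $W$, since it preserves the leading coefficient with respect to $\zeta_1$. Let $W'=M[\zeta_2,\dots,\zeta_r]$. The substitution $W\to W'$, $\zeta_1^ku\mapsto t_1^ku$, kills $\theta_1W$ and is the identity on $W'$, and $W=\theta_1W+W'$ because $\zeta_1^ku\equiv t_1^ku$ modulo $\theta_1W$. So $W/\theta_1W=W'$, and $K(\theta_1,\dots,\theta_r;W)\to K(\theta_2,\dots,\theta_r;W')$ is a quasi-isomorphism. After $r$ steps we reach $M$ in homological degree $0$, and the composite map $\zeta^vu\mapsto t^vu$ is the augmentation.
\end{proof}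

\section{Lower bounds from simplices}\label{sec:lower}

To prove that no short resolution by upset modules exists we must compare an unknown resolution with a known one. The usual comparison theorem needs projective terms, and upset modules are rarely projective. The smallest case shows what can replace projectivity.

\begin{example}[three lines in a plane]\label{ex:lines}
Let $P=\{p_1,p_2,p_3,\top\}$ with the $p_i$ pairwise incomparable and below $\top$. Let $V$ have basis $v_1,v_3$, put $v_2=v_1+v_3$, and let $N_\top=V$ and $N_{p_i}=\Bbbk v_i$, with inclusions as structure maps. With $C=\bigoplus_i\Bbbk[{\uparrow}p_i]$ there is a projective resolution $0\to\Bbbk[\{\top\}]\to C\to N\to0$, whose kernel is the relation $v_1-v_2+v_3=0$. Sections of $N$ over a nonempty upset $U$ are the vectors in $\bigcap_{p\in U}N_p$. The map $\Gamma(U,C)\to\Gamma(U,N)$ is $\Bbbk^3\to V$ for $U=\{\top\}$, is $\Bbbk\to\Bbbk v_i$ for $U=\{p_i,\top\}$, and is $0\to0$ otherwise. It is always onto, so every map $\Bbbk[U]\to N$ lifts to $C$. If $N$ were a direct sum of upset modules, then the identity of $N$ would lift to $C$, the resolution would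 split, and $\Bbbk[\{\top\}]\to C$ would have a retraction. But $\operatorname{Hom}(\Bbbk[{\uparrow}p_i],\Bbbk[\{\top\}])=\Bbbk[\{\top\}]_{p_i}=0$. So $N$ is not a direct sum of upset modules.
\end{example}

The point is that all upset modules behave like projectives with respect to this one resolution. In general this gives the following criterion.

\begin{lemma}\label{lem:compare}
Let $P$ be a finite poset, $d\ge1$, and $0\to C_d\to\dots\to C_0\to N\to0$ an exact sequence of $P$-modules with each $C_i$ a finite direct sum of modules $\Bbbk[{\uparrow}p]$. Assume that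
\begin{enumerate}
\item[(i)] $0\to\Gamma(U,C_d)\to\dots\to\Gamma(U,C_0)\to\Gamma(U,N)\to0$ is exact for every nonempty upset $U$;
\item[(ii)] $\partial_d:C_d\to C_{d-1}$ is not a split monomorphism.
\end{enumerate}
Then every resolution of $N$ by upset modules has length at least $d$.
\end{lemma}

\begin{proof}
Suppose $G_\bullet\to N$ is such a resolution with $G_i=0$ for $i\ge d$. Since the $C_i$ are projective and $G_\bullet\to N$ is exact, there is a chain map $a:C_\bullet\to G_\bullet$ over $\mathrm{id}_N$. In the other direction, $\operatorname{Hom}(G_j,-)$ is a product of functors $\Gamma(U,-)$, so by (i) it keeps $C_\bullet\to N\to0$ exact. Hence $G_0\to N$ lifts to $b_0:G_0\to C_0$, and once $b_{j-1}$ is constructed, $b_{j-1}\partial:G_j\to C_{j-1}$ is a cycle of the exact complex $\operatorname{Hom}(G_j,C_\bullet\to N)$ and equals $\partial b_j$ for some $b_j$. Now $ba$ and $\mathrm{id}$ are two chain maps over $\mathrm{id}_N$ from the projective resolution $C_\bullet$ to itself, so $\mathrm{id}-ba=\partial h+h\partial$ for some homotopy $h$. In degree $d$ we have $a_d=0$ and $C_{d+1}=0$, which leaves $\mathrm{id}_{C_d}=h_{d-1}\partial_d$.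 This contradicts (ii).
\end{proof}

We need a long complex that stays exact on sections. When all structure maps are injective and there is a top element, sections are intersections of subspaces, so we look for a family of exact complexes closed under intersection. The chain complexes of the faces of a simplex are such a family.

For $m\ge3$ let $\Sigma_m=\{\sigma\subseteq[m]:|\sigma|\ge2\}$, ordered by inclusion. For any $\sigma\subseteq[m]$ let $C_j(\sigma)$ be the space of simplicial $j$-chains of the full simplex on $\sigma$, with basis the subsets $\tau\subseteq\sigma$ with $|\tau|=j+1$, and let $Z(\sigma)=\{c\in\Bbbk^\sigma:\sum_ic_i=0\}\subseteq C_0(\sigma)$. The sequence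
\begin{equation}\label{eq:simplex}
0\to C_{m-1}(\sigma)\to\dots\to C_1(\sigma)\to Z(\sigma)\to0
\end{equation}
is exact for every $\sigma$: a nonempty simplex has vanishing reduced homology, and for $\sigma=\varnothing$ all terms are $0$. Let $Z$ and $C_j$ be the $\Sigma_m$-modules $\sigma\mapsto Z(\sigma)$ and $\sigma\mapsto C_j(\sigma)$, with inclusions as structure maps. For $m=3$, $Z$ consists of three distinct lines in the plane $Z([3])$, as in Example~\ref{ex:lines}.

\begin{lemma}\label{lem:simplex}
Every resolution of the $\Sigma_m$-module $Z$ by upset modules has length at least $m-2$.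
\end{lemma}

\begin{proof}
For $j\ge1$ every $\tau$ with $|\tau|=j+1$ lies in $\Sigma_m$, and $C_j=\bigoplus_{|\tau|=j+1}\Bbbk[{\uparrow}\tau]$. By \eqref{eq:simplex}, $0\to C_{m-1}\to\dots\to C_1\to Z\to0$ is exact. We apply Lemma~\ref{lem:compare} with $d=m-2$, shifting indices by one.

(i) A nonempty upset $U$ contains $[m]$, and all structure maps are injective. So a section over $U$ is an element of the value at $[m]$ that lies in the value at every $\sigma\in U$. With $\tau=\bigcap_{\sigma\in U}\sigma$, possibly a singleton or empty, this gives $\Gamma(U,C_j)=C_j(\tau)$ and $\Gamma(U,Z)=Z(\tau)$, and \eqref{eq:simplex} for $\tau$ is the required sequence.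

(ii) The module $C_{m-1}=\Bbbk[\{[m]\}]$ is nonzero, and $C_{m-2}=\bigoplus_{|\tau|=m-1}\Bbbk[{\uparrow}\tau]$. Since $\operatorname{Hom}(\Bbbk[{\uparrow}\tau],C_{m-1})=(C_{m-1})_\tau=0$ for $\tau\ne[m]$, there is no nonzero map $C_{m-2}\to C_{m-1}$.
\end{proof}

\begin{remark}\label{rem:truncate}
The complex is cut off at $Z$ for a reason. Over the poset $P$ of all nonempty subsets of $[m]$ the full complex $C_{m-1}\to\dots\to C_0$ is one term longer, but it resolves $\Bbbk[P]$, which is itself an upset module. Condition (i) fails for $U=P$, where $\tau=\varnothing$, $\Gamma(U,C_0)=0$ and $\Gamma(U,\Bbbk[P])=\Bbbk$.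
\end{remark}

It remains to place $\Sigma_m$ in groups of small rank. Let $\chi_\sigma:[m]\to\{0,1\}$ be the indicator function of $\sigma$. The vectors $\chi_\sigma$ embed $\Sigma_m$ in $\mathbb Z^m$, which would give only the bound $n-2$ in rank $n$. One coordinate can be saved.

\begin{lemma}\label{lem:embed}
For $m\ge3$ define $f:\Sigma_m\to\{0,1,2,3\}^{m-1}$ by $f_i(\sigma)=2\chi_\sigma(i)+\chi_\sigma(m)$ for $1\le i\le m-1$. Then $f(\sigma)\preceq f(\sigma')$ coordinatewise if and only if $\sigma\subseteq\sigma'$.
\end{lemma}

\begin{proof}
The map $f$ is monotone. Let $\sigma\not\subseteq\sigma'$. If some $i<m$ lies in $\sigma\setminus\sigma'$, then $f_i(\sigma)\ge2>1\ge f_i(\sigma')$. Otherwise $\sigma\setminus\sigma'=\{m\}$. As $|\sigma|\ge2$, some $i<m$ lies in $\sigma$, hence in $\sigma'$, and $f_i(\sigma)=3>2=f_i(\sigma')$.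
\end{proof}

The saving is possible only because singletons were left out. If $g$ embeds all nonempty subsets of $[m]$ in $\mathbb R^n$, then each $i$ has a coordinate $c$ with $g_c(\{i\})>g_c([m]\setminus i)$. If $i\ne j$ had the same coordinate $c$, then $g_c(\{i\})>g_c([m]\setminus i)\ge g_c(\{j\})>g_c([m]\setminus j)\ge g_c(\{i\})$, which is absurd; so $n\ge m$.

\begin{proposition}\label{prop:lower}
Let $n\ge2$ and $Q=\mathbb Z^n$ or $\mathbb R^n$. There is a grid-encoded $Q$-module of upset-dimension at least $n-1$.
\end{proposition}

\begin{proof}
Embed $\Sigma_{n+1}$ in $Q$ by $f$ and extend $Z$ to a module $M=\pi^*H$ by Lemma~\ref{lem:extend}. By Lemmas~\ref{lem:pullback} and~\ref{lem:simplex}, $M$ has upset-dimension at least $(n+1)-2$. Let $\rho_i(s)=\max(-1,\min(3,\lfloor s\rfloor))$, a monotone map to the chain $\{-1,\dots,3\}$. For $c\in\{0,1,2,3\}$ we have $c\le s$ if and only if $c\le\rho_i(s)$. So $\pi(q)=\{\sigma:f(\sigma)\preceq q\}$ equals $\pi(\rho(q))$, and $M=\rho^*H'$, where $H'$ is the restriction of $M$ to $\{-1,\dots,3\}^n$.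
\end{proof}

If the cone may be chosen freely, rank one is enough. We map $\mathbb N^m$ to $\mathbb Z$ by weights $w_1,\dots,w_m$ such that a small sum of weights records its summands as digits, and we add two large consecutive generators, which make the cone generate $\mathbb Z$ but are too large to create relations.

\begin{lemma}\label{lem:rankone}
For every $m\ge1$ there is a discrete polyhedral group of rank $1$ that contains the poset of all subsets of $[m]$ as a subset with the induced order.
\end{lemma}

\begin{proof}
Let $\beta=m+1$, $w_i=\beta^m+\beta^{i-1}$ for $i\in[m]$, and $a_\sigma=\sum_{i\in\sigma}w_i$. Let $Q=\mathbb Z$ and let $Q_+\subseteq\mathbb N$ be the monoid generated by $w_1,\dots,w_m$, $a_{[m]}+1$ and $a_{[m]}+2$. It is finitely generated, it meets $-Q_+$ only in $0$, and it generates $\mathbb Z$. If $\sigma\subseteq\sigma'$ then $a_{\sigma'}-a_\sigma=a_{\sigma'\setminus\sigma}\in Q_+$.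

Conversely, let $a_{\sigma'}-a_\sigma\in Q_+$. This number is at most $a_{[m]}$, so the two large generators do not occur and $a_{\sigma'}-a_\sigma=\sum_ic_iw_i$ with $c_i\in\mathbb N$. Put $e_i=c_i+\chi_\sigma(i)$ and $e=\sum_ie_i$. Then
\[
e\,\beta^m+\sum_ie_i\beta^{i-1}=a_{\sigma'}=|\sigma'|\,\beta^m+\sum_i\chi_{\sigma'}(i)\,\beta^{i-1}.
\]
The right side is at most $m\beta^m+(1+\beta+\dots+\beta^{m-1})<(m+1)\beta^m$, so $e\le m$. All coefficients on both sides therefore lie in $\{0,\dots,\beta-1\}$, and uniqueness of base-$\beta$ expansions gives $\chi_{\sigma'}(i)=e_i\ge\chi_\sigma(i)$ for all $i$. Hence $\sigma\subseteq\sigma'$.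
\end{proof}

Since $p\mapsto\{p':p'\preceq p\}$ embeds a finite poset in the poset of its subsets, every finite poset occurs inside a discrete polyhedral group of rank $1$.

\begin{proof}[Proof of Theorem~\ref{thm:large}]
By Lemma~\ref{lem:rankone}, $\Sigma_{d+2}$ embeds in a discrete polyhedral group $Q_1$ of rank $1$, hence, by $q\mapsto(q,0)$, in $Q=Q_1\times\mathbb Z^{r-1}$ with positive cone $(Q_1)_+\times\mathbb N^{r-1}$. This is a discrete polyhedral group of rank $r$. By Lemma~\ref{lem:extend} some finitely encoded $Q$-module restricts to $Z$, and by Lemmas~\ref{lem:pullback} and~\ref{lem:simplex} its upset-dimension is at least $d$.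
\end{proof}

For $r=1$ and $d=2$ the construction has $m=4$ and $\beta=5$: the group $\mathbb Z$ with cone generated by $626$, $630$, $650$, $750$, $2657$, $2658$ has rank $1$ and indicator-dimension at least $2$.

\section{Upset resolutions over $\mathbb Z^2$}\label{sec:upset}

We want a surjection $F\to M$ from a direct sum of upset modules whose kernel is again such a sum. Coordinates on $\mathbb Z^2$ are $(x,y)$, and $\{y\ge t\}$ denotes a half-plane in $\mathbb Z^2$. A free cover of $M$ does not do the job, as the three lines show; the same example shows what does.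

\begin{example}\label{ex:plane}
Let $p_1=(0,2)$, $p_2=(1,1)$, $p_3=(2,0)$ and let $V,v_1,v_2,v_3$ be as in Example~\ref{ex:lines}. Let $L\subseteq V\otimes\Bbbk[\mathbb N^2]$ be given by $L_q=\operatorname{span}\{v_i:p_i\preceq q\}$, and let $M$ be the quotient. It vanishes outside $\mathbb N^2$, and on $\mathbb N^2$ it is
\[
\begin{array}{c|ccc}
y\ge2 & V/\Bbbk v_1 & 0 & 0\\
y=1 & V & V/\Bbbk v_2 & 0\\
y=0 & V & V & V/\Bbbk v_3\\ \hline
 & x=0 & x=1 & x\ge2
\end{array}
\]
The kernel $L$ of the free cover restricts on $\{p_1,p_2,p_3,(2,2)\}$ to the module of Example~\ref{ex:lines}, so it is not a direct sum of upset modules.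

On the boundary of $\mathbb N^2$ only two of the three lines are visible, and the basis $v_1,v_3$ is adapted to both. The vector $v_1$ dies at height $y=2$, and $v_3$ dies at $x=2$. In the interior, the class $w$ of $v_1$ at $(1,1)$, which equals the class of $-v_3$, dies both at $y=2$ and at $x=2$. Attach to each generator the half-planes in which it is dead:
\[
U_1=\mathbb N^2\cup\{y\ge2\},\quad U_3=\mathbb N^2\cup\{x\ge2\},\quad U'={\uparrow}(1,1)\cup\{y\ge2\}\cup\{x\ge2\}.
\]
Map $\Bbbk[U_1]$ and $\Bbbk[U_3]$ to $M$ by the images of $v_1$ and $v_3$ on $\mathbb N^2$ and by $0$ elsewhere, and $\Bbbk[U']$ by $w$ at $(1,1)$ and by $0$ elsewhere. These are homomorphisms (Lemma~\ref{lem:section} below), and their sum $\varepsilon$ is onto. Let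
\[
V_1={\uparrow}(1,1)\cup\{y\ge2\},\quad V_3={\uparrow}(1,1)\cup\{x\ge2\},\quad V'=\{y\ge2\}\cup\{x\ge2\}.
\]
All three sets lie in $U'$, so we can define $\partial:\Bbbk[V_1]\oplus\Bbbk[V_3]\oplus\Bbbk[V']\to\Bbbk[U_1]\oplus\Bbbk[U_3]\oplus\Bbbk[U']$ on the three summands by $1\mapsto(1,0,-1)$, $1\mapsto(0,1,1)$ and $1\mapsto(0,0,1)$. Then $\varepsilon\partial=0$: at $(1,1)$ this says $v_1=w$ and $v_3=-w$, and in all other degrees of $V_1$, $V_3$, $V'$ each term vanishes. The map $\partial$ is triangular, hence injective, and its cokernel has in degree $q$ the dimension $|\{I\in\{U_1\setminus V_1,\,U_3\setminus V_3,\,U'\setminus V'\}:q\in I\}|$. The three sets are $\{(0,1)\}\cup\{(x,0):x\ge0\}$, $\{(1,0)\}\cup\{(0,y):y\ge0\}$ and $\{(1,1)\}$, and the count agrees with the table. So $M$ has an upset resolution of length $1$.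

The relation supported on $V_1$ says ``$v_1=w$ at $(1,1)$ and $v_1=0$ at $(0,2)$'' in a single upset module. It can be written down only because the upset carrying $w$ contains $(0,2)$, a point not above $(1,1)$. In a longer module the same demand passes from each layer to the next, so the upsets must reach arbitrarily far to the left and down. This is why whole half-planes are attached.
\end{example}

\subsection*{Hooks and indices}

Let $q_k=(k,k)$ and let
\[
S_k={\uparrow}q_k\setminus{\uparrow}q_{k+1}=\{(k,y):y\ge k\}\cup\{(x,k):x\ge k\}
\]
be the $k$th \emph{hook}, with its \emph{column} and its \emph{row}. The point $(x,y)$ lies in exactly one hook, with $k=\min(x,y)$.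

An \emph{index} is a triple $j=(p;t,t')$ with $p=(a,b)\in\mathbb Z^2$ and $b<t\le\infty$, $a<t'\le\infty$, subject to: $t'=\infty$ if $b>a$, and $t=\infty$ if $a>b$. The condition says that $(a,t)$ and $(t',b)$, when finite, lie in the same hook as $p$. Put
\[
U_j={\uparrow}p\cup\{y\ge t\}\cup\{x\ge t'\},
\]
where $\{y\ge\infty\}=\{x\ge\infty\}=\varnothing$ (Figure~\ref{fig:index}). For a $\mathbb Z^2$-module $M$ put
\[
X_j(M)=\{u\in M_p:\ u|_{(a,t)}=0\text{ if }t<\infty,\ \ u|_{(t',b)}=0\text{ if }t'<\infty\}.
\]
For $u\in X_j(M)$ define $s_u:\Bbbk[U_j]\to M$ by $s_u(1_q)=u|_q$ if $q\succeq p$, and $s_u(1_q)=0$ if $q\in U_j\setminus{\uparrow}p$. It depends linearly on $u$.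

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!25] (0.7,1.7)--(5.5,1.7)--(5.5,5.5)--(-0.5,5.5)--(-0.5,3.7)--(0.7,3.7)--cycle;
\draw[thick] (1,5.5)--(1,1)--(5.5,1);
\foreach \x in {0,...,5} \foreach \y in {0,...,5} \fill (\x,\y) circle (1.2pt);
\foreach \y in {2,3} \fill (1,\y) circle (5pt);
\node[left] at (-0.5,4) {$y=t$};
\begin{scope}[xshift=10cm]
\fill[gray!25] (0.7,0.7)--(2.7,0.7)--(2.7,-0.5)--(5.5,-0.5)--(5.5,5.5)--(-0.5,5.5)--(-0.5,3.7)--(0.7,3.7)--cycle;
\draw[thick] (1,5.5)--(1,1)--(5.5,1);
\foreach \x in {0,...,5} \foreach \y in {0,...,5} \fill (\x,\y) circle (1.2pt);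
\foreach \x/\y in {1/1,1/2,1/3,2/1} \fill (\x,\y) circle (5pt);
\node[left] at (-0.5,4) {$y=t$};
\node[below] at (3,-0.5) {$x=t'$};
\end{scope}
\end{tikzpicture}
\caption{An interval $I$ (large dots) in an L-shaped hook of $\mathbb Z^2$ (solid line), and the upset attached to it (shaded): the quadrant above the minimum of $I$, together with the half-planes $y\ge t$ and $x\ge t'$ that begin where $I$ ends. Left: an interval in the column, with one half-plane. Right: an interval through the corner, with two. Removing the large dots from the shaded region leaves an upset.}\label{fig:index}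
\end{figure}

\begin{lemma}\label{lem:section}
The map $s_u$ is a homomorphism.
\end{lemma}

\begin{proof}
Let $q\preceq q'$ in $U_j$. The only case to check is $q\not\succeq p$ and $q'\succeq p$, where we need $u|_{q'}=0$. If $q\in\{y\ge t\}$, then $q'$ has second coordinate at least $t$ and first coordinate at least $a$, so $q'\succeq(a,t)$ and $u|_{q'}=0$. If $q\in\{x\ge t'\}$, then $q'\succeq(t',b)$ by the same argument with the coordinates exchanged.
\end{proof}

\begin{proposition}\label{prop:upset}
Let $M$ be a finitely encoded $\mathbb Z^2$-module. There are subspaces $Y_j\subseteq X_j(M)$ such that the map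
\[
\varepsilon:F=\bigoplus_jY_j\otimes\Bbbk[U_j]\to M,\qquad u\otimes1_q\mapsto s_u(1_q),
\]
has the following properties.
\begin{enumerate}
\item For every index $j$ and every $u\in X_j(M)$, the map $s_u$ factors through $\varepsilon$.
\item The map $\varepsilon$ is onto and $\ker\varepsilon$ is a direct sum of upset modules.
\end{enumerate}
In particular $M$ has upset-dimension at most $1$.
\end{proposition}

Property (1) is the engine of the proof: the relations that arise on one hook turn out to be maps $s_u$ for indices on the next hook, and (1) lifts them.

\begin{proof}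
\emph{Step 1: generators.} By Lemma~\ref{lem:encoded}(2) there is an integer $\ell$ such that $M_q\to M_{q'}$ is an isomorphism for $q_\ell\preceq q\preceq q'$. This is where the induction will start. Put $F_\ell=M_{q_\ell}\otimes\Bbbk[{\uparrow}q_\ell]$, mapped to $M$ by the $s_u$ with $u\in M_{q_\ell}=X_{(q_\ell;\infty,\infty)}(M)$.

Let $k<\ell$. The poset $S_k$ consists of two chains with common minimum $q_k$ and no further relations. By Lemma~\ref{lem:encoded}(1) there is $c>k$ such that the structure maps are isomorphisms in the column from $(k,c)$ on and in the row from $(c,k)$ on. The restriction of $M$ to the points of $S_k$ with coordinates at most $c$ is a finite-dimensional representation of the type $A$ quiver $(k,c)\leftarrow\dots\leftarrow q_k\to\dots\to(c,k)$. Decompose it by Gabriel's theorem and prolong to infinity the intervals that contain an end of the path. This gives $M|_{S_k}\cong\bigoplus_{I\in\mathcal I_k}\Bbbk[I]$ with $\mathcal I_k$ a finite family of sets of the three forms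
\[
\begin{array}{lll}
\text{column:} & \{(k,y):b\le y<t\}, & k<b<t\le\infty,\\
\text{row:} & \{(x,k):a\le x<t'\}, & k<a<t'\le\infty,\\
\text{corner:} & \{(k,y):k\le y<t\}\cup\{(x,k):k\le x<t'\}, & k<t,t'\le\infty.
\end{array}
\]
Let $p_I=\min I$ and $j(I)=(p_I;t_I,t'_I)$, with $t'_I=\infty$ for columns and $t_I=\infty$ for rows. This is an index; write $U_I=U_{j(I)}$. Let $u_I\in M_{p_I}$ correspond to $1_{p_I}\in\Bbbk[I]$. The decomposition says:
\begin{equation}\label{eq:basis}
\begin{array}{l}
\text{for }p\in S_k,\text{ the }u_I|_p\text{ with }I\in\mathcal I_k,\ I\ni p,\text{ form a basis of }M_p,\\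
\text{and }u_I|_p=0\text{ if }p\succeq p_I\text{ and }p\notin I.
\end{array}
\end{equation}
In particular $u_I\in X_{j(I)}(M)$. Put $F_k=\bigoplus_{I\in\mathcal I_k}\Bbbk[U_I]$, mapped to $M$ by the $s_{u_I}$, and put $F_{\ge k}=\bigoplus_{k\le i\le\ell}F_i$ and $F=\bigoplus_{i\le\ell}F_i$. For fixed $j$, the $u_I$ with $j(I)=j$ are part of a basis of $M_p$ by \eqref{eq:basis}. So $F$ has the form in the statement, with $Y_j$ their span, except that $Y_{(q_\ell;\infty,\infty)}=M_{q_\ell}$.

\emph{Step 2: factorization.} We prove (1) in a sharper form: for $j=(p;t,t')$ and $u\in X_j(M)$, the map $s_u$ factors through $F_k$ if $p\in S_k$ with $k<\ell$, and through $F_\ell$ if $p\succeq q_\ell$.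

Let $p=(a,b)\in S_k$ with $k<\ell$, and write $u=\sum_{I\ni p}c_I\,u_I|_p$. Suppose $t<\infty$. By the definition of an index $b\ge a$, so $a=k$ and $(k,t)\in S_k$; this is the one place where that condition is used. Since $0=u|_{(k,t)}=\sum c_I\,u_I|_{(k,t)}$, \eqref{eq:basis} shows that no $I$ with $c_I\ne0$ contains $(k,t)$. Such an $I$ contains $(k,b)$ and $b<t$, so $t_I\le t$. Exchanging the coordinates, $t'<\infty$ gives $b=k$ and $t'_I\le t'$ whenever $c_I\ne0$. Also ${\uparrow}p\subseteq{\uparrow}p_I$. Hence $U_j\subseteq U_I$ whenever $c_I\ne0$, and the inclusions, weighted by the $c_I$, define a map $\Bbbk[U_j]\to F_k$. Its composite with $\varepsilon$ sends $1_q$ to $\sum c_I\,u_I|_q=u|_q$ for $q\succeq p$. Let $q=(x,y)\in U_j\setminus{\uparrow}p$. If $y\ge t$, then $y>b$, so $x<a=k$. If $x\ge t'$, then $x>a$, so $y<b=k$. In both cases $q\notin{\uparrow}q_k$, so $q\not\succeq p_I$ for all $I\in\mathcal I_k$, and the composite vanishes at $q$, as does $s_u$.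

Let $p\succeq q_\ell$. If $t$ or $t'$ is finite, then $u$ is killed by an isomorphism, so $u=0$. Otherwise $U_j={\uparrow}p\subseteq{\uparrow}q_\ell$ and $u=u'|_p$ for some $u'\in M_{q_\ell}$; send $1_q$ to $u'\otimes1_q$.

This proves (1). Taking $j=(p;\infty,\infty)$, where $X_j(M)=M_p$, shows that $\varepsilon$ is onto.

\emph{Step 3: the relations on one hook.} Let $M_{\ge k}=\bigoplus_{q\succeq q_k}M_q$, a submodule of $M$ into which $\varepsilon$ maps $F_{\ge k}$. Let $k<\ell$. The quotient $M_{\ge k}/M_{\ge k+1}$ is supported on $S_k$ and is $\bigoplus_{I\in\mathcal I_k}\Bbbk[I]$, now read over $\mathbb Z^2$. By \eqref{eq:basis} the composite $F_k\to M_{\ge k}\to M_{\ge k}/M_{\ge k+1}$ is the direct sum of the maps $\Bbbk[U_I]\to\Bbbk[I]$ that are the identity on $I$ and zero elsewhere. Its kernel is $F'_k=\bigoplus_I\Bbbk[V_I]$ with $V_I=U_I\setminus I$, and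
\[
V_I=\begin{cases}
{\uparrow}(k+1,b)\cup\{y\ge t\} & \text{for a column,}\\
{\uparrow}(a,k+1)\cup\{x\ge t'\} & \text{for a row,}\\
{\uparrow}q_{k+1}\cup\{y\ge t\}\cup\{x\ge t'\} & \text{for a corner.}
\end{cases}
\]
These are upsets. We claim that the restriction $\sigma_I$ of $s_{u_I}$ to $\Bbbk[V_I]$ factors through $F_{k+1}$. Write $V_I={\uparrow}p'\cup\cdots$ as above, with $p'=(k+1,b)$, $(a,k+1)$ or $q_{k+1}$, so that $p'\in S_{k+1}$, and let $u'=u_I|_{p'}$. On ${\uparrow}p'$ we have $\sigma_I(1_q)=u'|_q$. A point $q\in V_I\setminus{\uparrow}p'$ either is not above $p_I$, or is above $p_I$ and then lies in $S_k\setminus I$; by the definition of $s_{u_I}$ and by \eqref{eq:basis}, $\sigma_I(1_q)=0$.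

\emph{Column.} The triple $j'=((k+1,b);t,\infty)$ is an index because $b\ge k+1$, and $U_{j'}=V_I$. If $t<\infty$ then $u'|_{(k+1,t)}$ is the image of $u_I|_{(k,t)}=0$. So $u'\in X_{j'}(M)$ and $\sigma_I=s_{u'}$, and Step~2 applies. A row is a column with the coordinates exchanged.

\emph{Corner.} If $t=k+1$ or $t'=k+1$, then $u_I$ vanishes at $(k,k+1)$ or at $(k+1,k)$, so $u'=0$ and $\sigma_I=0$. Otherwise $j'=(q_{k+1};t,t')$ is an index with $U_{j'}=V_I$. The elements $u'|_{(k+1,t)}$ and $u'|_{(t',k+1)}$ are images of $u_I|_{(k,t)}=0$ and $u_I|_{(t',k)}=0$ when $t$, $t'$ are finite. So again $\sigma_I=s_{u'}$ with $u'\in X_{j'}(M)$, and Step~2 applies.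

\emph{Step 4: the kernel.} Let $K_k=\ker(\varepsilon|_{F_{\ge k}})$. By the choice of $\ell$, $F_\ell\to M_{\ge\ell}$ is an isomorphism, so $K_\ell=0$. Let $k<\ell$. Step~3 gives $\lambda:F'_k\to F_{k+1}$ with $\varepsilon\lambda=\varepsilon|_{F'_k}$. Put $W_k=\{g-\lambda g:g\in F'_k\}\subseteq K_k$. It is isomorphic to $F'_k$ and meets $F_{\ge k+1}$ only in $0$. If $g+g'\in K_k$ with $g\in F_k$ and $g'\in F_{\ge k+1}$, then $\varepsilon g=-\varepsilon g'\in M_{\ge k+1}$, so $g\in F'_k$, and $g+g'=(g-\lambda g)+(g'+\lambda g)$ with $g'+\lambda g\in K_{k+1}$. Therefore $K_k=W_k\oplus K_{k+1}$, and by descending induction $K_k=\bigoplus_{k\le i<\ell}W_i$. Every element of $F$ lies in some $F_{\ge k}$, so $\ker\varepsilon=\bigcup_kK_k=\bigoplus_{i<\ell}W_i\cong\bigoplus_{i<\ell}\bigoplus_{I\in\mathcal I_i}\Bbbk[V_I]$.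
\end{proof}

Example~\ref{ex:plane} is this construction with $\ell=2$, two corners in $\mathcal I_0$, one corner in $\mathcal I_1$, and no other intervals. Finite encoding entered twice, both times in Step~1: it gave the level $\ell$ and the interval decompositions. The discreteness of $\mathbb Z^2$ entered through the hooks, which are one lattice point thick, and the dimension $2$ through the fact that a hook has only two arms.

\section{Downset resolutions over $\mathbb Z^2$}\label{sec:downset}

One would like to dualize Proposition~\ref{prop:upset}. But the direct sums there are infinite in general, and vector space duality turns them into products, whereas a downset resolution must consist of direct sums. We give a different construction. It rests on two observations. First, a product $J\times\{y\ge c\}$ of intervals has a downset resolution of length $1$, not $2$, because an L-shaped downset is allowed. Second, downset modules over $\mathbb Z$ are injective, which provides a splitting.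

Call a $\mathbb Z$-module \emph{divisible} if all its structure maps are surjective. Downset modules over $\mathbb Z$ are divisible, and so are direct sums and quotients of divisible modules. We regard $\mathbb Z$-modules as graded $\Bbbk[x]$-modules.

\begin{lemma}\label{lem:divisible}
A divisible $\mathbb Z$-module $E$ is injective, and it is a direct sum of modules $\Bbbk[\{x\le t\}]$ and $\Bbbk[\mathbb Z]$.
\end{lemma}

\begin{proof}
\emph{Injectivity.} Let $g:N'\to E$ be defined on a submodule $N'\subsetneq N$. By Zorn's lemma it suffices to extend $g$ to $N'+\Bbbk[x]\mu$ for one homogeneous $\mu\in N_a\setminus N'$. The ideal $\{\phi\in\Bbbk[x]:\phi\mu\in N'\}$ is graded, so it is $0$ or $(x^e)$ with $e\ge1$. In the first case the sum is direct and we send $\mu$ to $0$. In the second case divisibility gives $\nu\in E_a$ with $x^e\nu=g(x^e\mu)$, and $n'+\phi\mu\mapsto g(n')+\phi\nu$ is well defined.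

\emph{Decomposition.} Let $L_t=\ker(E_t\to E_{t+1})$ and $L=\bigoplus_tL_t\subseteq E$. Let $\widehat L=\bigoplus_tL_t\otimes\Bbbk[\{x\le t\}]$, which contains $L$ as the sum of the top degrees of the summands. As $E$ is injective, the inclusion $L\subseteq E$ extends to $h:\widehat L\to E$. A nonzero homogeneous element of $\widehat L$ has a nonzero multiple in $L$: move it up to degree $t$, where $t$ is the largest index of a nonzero component. So $\ker h\cap L=0$ forces $\ker h=0$. The image $h(\widehat L)$ is divisible, hence injective, so $E=h(\widehat L)\oplus E''$. The structure maps of $E''$ are surjective, and they are injective because $L_t\cap E''\subseteq h(\widehat L)\cap E''=0$. Hence $E''\cong E''_0\otimes\Bbbk[\mathbb Z]$.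
\end{proof}

\begin{proposition}\label{prop:downset}
Every finitely encoded $\mathbb Z^2$-module $M$ has downset-dimension at most $1$.
\end{proposition}

\begin{proof}
Let $M^b$ be the row $y=b$ of $M$, a $\mathbb Z$-module in the variable $x$, and let $\varphi_b:M^b\to M^{b+1}$ be the vertical structure map. Lemma~\ref{lem:koszul} with $w=r=1$ gives an exact sequence $0\to B_1\xrightarrow{\alpha}B_0\to M\to0$ with
\[
B_1=\bigoplus_bM^b\boxtimes\Bbbk[\{y\ge b+1\}],\qquad B_0=\bigoplus_bM^b\boxtimes\Bbbk[\{y\ge b\}],
\]
where $\alpha$ sends $u$ in summand $b$ to $u$ in summand $b$ minus $\varphi_b(u)$ in summand $b+1$. We embed $B_1$ and $B_0$ in one module $\widetilde E$, with good quotients, and extend $\alpha$ to a split injection of $\widetilde E$ into itself.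

\emph{The quotients.} By Lemma~\ref{lem:encoded}(1), $M^b\cong\bigoplus_J\Bbbk[J]$ is a finite sum over intervals $J\subseteq\mathbb Z$; this is the only use of finite encoding. Put $E_b=\bigoplus_J\Bbbk[J^\downarrow]$, a divisible module that contains $M^b$ by \eqref{eq:interval}. For $c\in\mathbb Z$ the quotient of $E_b\boxtimes\Bbbk[\mathbb Z]$ by $M^b\boxtimes\Bbbk[\{y\ge c\}]$ is the direct sum over $J$ of the modules $\Bbbk[D]$ with
\[
D=(J^\downarrow\times\mathbb Z)\setminus(J\times\{y\ge c\})=(J^\downarrow\times\{y<c\})\cup((J^\downarrow\setminus J)\times\mathbb Z),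
\]
a union of two downsets. Let $E=\bigoplus_bE_b$ and $\widetilde E=E\boxtimes\Bbbk[\mathbb Z]$. Then $B_1$ and $B_0$ are submodules of $\widetilde E$, summand by summand, and $\widetilde E/B_1$ and $\widetilde E/B_0$ are direct sums of downset modules.

\emph{The splitting.} Since $E_{b+1}$ is injective, $\varphi_b$ extends to $\psi_b:E_b\to E_{b+1}$. Let $\delta:E\to E$ send $u$ in summand $b$ to $u$ in summand $b$ minus $\psi_b(u)$ in summand $b+1$. It is injective, because it preserves the nonzero component with the smallest $b$. The image $\delta(E)$ is divisible, hence injective, so $E=\delta(E)\oplus E'$ with $E'\cong E/\delta(E)$ divisible. Put $\widetilde\delta=\delta\boxtimes1$ and $\widetilde E'=E'\boxtimes\Bbbk[\mathbb Z]$. Then $\widetilde\delta$ is injective, $\widetilde E=\widetilde\delta(\widetilde E)\oplus\widetilde E'$, and by Lemma~\ref{lem:divisible} $\widetilde E'$ is a direct sum of the downset modules $\Bbbk[\{x\le t\}]$ and $\Bbbk[\mathbb Z^2]$. Since $\psi_b$ extends $\varphi_b$, the restriction of $\widetilde\delta$ to $B_1$ is $\alpha$.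

\emph{The resolution.} The inclusions $\alpha(B_1)\subseteq B_0\subseteq\widetilde E$ give an exact sequence
\[
0\to B_0/\alpha(B_1)\to\widetilde E/\alpha(B_1)\to\widetilde E/B_0\to0 .
\]
The left term is $M$, and the right term is a direct sum of downset modules. So is the middle term, since
\[
\widetilde E/\alpha(B_1)=\bigl(\widetilde\delta(\widetilde E)/\widetilde\delta(B_1)\bigr)\oplus\widetilde E'\cong(\widetilde E/B_1)\oplus\widetilde E'.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Propositions~\ref{prop:upset} and~\ref{prop:downset} bound the indicator-dimension by $1$, and Example~\ref{ex:point} attains the bound.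
\end{proof}

\section{Higher rank}\label{sec:higher}

\subsection*{A functorial resolution over $\mathbb Z^2$}

Write $\mathbb Z^n=\mathbb Z^2\times\mathbb Z^{n-2}$. The Koszul resolution in the last $n-2$ coordinates has terms built from the planar slices $M_z$, and we want to replace each slice by its two-term upset resolution. The maps $t_i$ must then be lifted to these resolutions so that the lifts still commute. Arbitrary lifts need not commute, but lifts given by a functor do. The cover $F$ of Proposition~\ref{prop:upset} depends on choices; taking all of $X_j(M)$ in place of $Y_j$ removes them. For any $\mathbb Z^2$-module $M$ put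
\[
G_0(M)=\bigoplus_jX_j(M)\otimes\Bbbk[U_j]\xrightarrow{\ \eta\ }M,\quad u\otimes1_q\mapsto s_u(1_q),\qquad G_1(M)=\ker\eta .
\]
A homomorphism $\phi:M\to M'$ maps $X_j(M)$ to $X_j(M')$ and satisfies $\phi s_u=s_{\phi(u)}$. So $G_0$ is a functor, $\eta$ is natural, and $G_1$ is a functor. The indices $(p;\infty,\infty)$ show that $\eta$ is onto.

\begin{proposition}\label{prop:functor}
If $M$ is a finitely encoded $\mathbb Z^2$-module, then $G_1(M)$ is isomorphic to a direct sum of upset modules.
\end{proposition}

\begin{proof}
Take $Y_j$, $F$, $\varepsilon$ from Proposition~\ref{prop:upset} and choose complements $X_j(M)=Y_j\oplus Y'_j$. Then $G_0(M)=F\oplus F'$ with $F'=\bigoplus_jY'_j\otimes\Bbbk[U_j]$, and $\eta|_F=\varepsilon$. Applying Proposition~\ref{prop:upset}(1) to a basis of each $Y'_j$ gives $\lambda:F'\to F$ with $\varepsilon\lambda=\eta|_{F'}$. A pair $(g,g')\in F\oplus F'$ lies in $G_1(M)$ if and only if $\varepsilon(g+\lambda g')=0$. So $(g,g')\mapsto(g+\lambda g',g')$ is an isomorphism $G_1(M)\to\ker\varepsilon\oplus F'$, and both summands are direct sums of upset modules.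
\end{proof}

\subsection*{Upper bounds over $\mathbb Z^n$}

\begin{proposition}\label{prop:upper}
Let $n\ge2$. Every finitely encoded $\mathbb Z^n$-module $M$ has upset-dimension at most $n-1$.
\end{proposition}

\begin{proof}
Take $w=2$ and $r=n-2$. Each slice $M_z$ is finitely encoded, by the restriction of an encoding of $M$ to $\mathbb Z^2\times\{z\}$. For $i=0,1$ the $\mathbb Z^2$-modules $G_i(M_z)$ and the maps $G_i(t_l)$ form a $\mathbb Z^n$-module $\mathcal G_i$, because $G_i(t_l)G_i(t_{l'})=G_i(t_lt_{l'})=G_i(t_{l'})G_i(t_l)$. By naturality $0\to\mathcal G_1\to\mathcal G_0\to M\to0$ is an exact sequence of $\mathbb Z^n$-modules. Since the $B_j$ are exact functors, $B_\bullet(\mathcal G_1)\to B_\bullet(\mathcal G_0)$ is an injective chain map with cokernel $B_\bullet(M)$. Its cone is quasi-isomorphic to $B_\bullet(M)$, so by Lemma~\ref{lem:koszul} it is a resolution of $M$, of length at most $r+1=n-1$. The terms are direct sums of modules $G_i(M_z)\boxtimes\Bbbk[{\uparrow}c]$. By the definition of $G_0$ and by Proposition~\ref{prop:functor} these are direct sums of modules $\Bbbk[U\times{\uparrow}c]$, and $U\times{\uparrow}c$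 is an upset of $\mathbb Z^n$.
\end{proof}

The hypothesis $n\ge2$ is needed: over $\mathbb Z$ the maximal upset-dimension is $1$, not $0$, by Example~\ref{ex:point}. For downsets we only use injective resolutions, which give the bound $n$.

\begin{proposition}\label{prop:injective}
Every $\mathbb Z^n$-module $M$ has downset-dimension at most $n$.
\end{proposition}

\begin{proof}
The category of $\mathbb Z^n$-modules has enough injectives. Indeed, with ${\downarrow}q=\{q':q'\preceq q\}$ we have $\operatorname{Hom}(N,W\otimes\Bbbk[{\downarrow}q])=\operatorname{Hom}_\Bbbk(N_q,W)$, which is exact in $N$, and $N$ embeds in the product of the injectives $N_q\otimes\Bbbk[{\downarrow}q]$. Choose an exact sequence $0\to M\to E^0\to\dots\to E^{n-1}\to E^n\to0$ with $E^0,\dots,E^{n-1}$ injective. For every module $N$, dimension shifting gives $\operatorname{Ext}^1(N,E^n)\cong\operatorname{Ext}^{n+1}(N,M)$, and this vanishes because $N$ has a projective resolution of length at most $n$ (Lemma~\ref{lem:koszul} with $w=0$). So $E^n$ is injective as well. Every $\mathbb Z^n$-graded injective $\Bbbk[x_1,\dots,x_n]$-module is a direct sum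 of modules $\Bbbk[a+\mathbb ZF-\mathbb N^n]$ with $a\in\mathbb Z^n$ and $F$ a face of $\mathbb N^n$ \cite{GotoWatanabe}, \cite[Ch.~11]{MillerSturmfels}. If $F$ is spanned by the $e_i$ with $i\in T$, then $a+\mathbb ZF-\mathbb N^n=\{q:q_i\le a_i\text{ for }i\notin T\}$, which is a downset.
\end{proof}

\subsection*{Grid-encoded modules}

Hooks and Koszul complexes need a discrete group, and duality needs control of products. Both difficulties disappear over a finite grid: it sits inside $\mathbb Z^n$, and it has only finitely many upsets.

\begin{proposition}\label{prop:grid}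
Let $n\ge2$ and $Q=\mathbb Z^n$ or $\mathbb R^n$. Every grid-encoded $Q$-module has upset-dimension and downset-dimension at most $n-1$.
\end{proposition}

\begin{proof}
Let $A=A_1\times\dots\times A_n$ be a product of nonempty finite chains and $H$ a finite-dimensional $A$-module. By Lemma~\ref{lem:pullback}, applied to $\rho:Q\to A$, it suffices to resolve $H$ over $A$ by upset modules and by downset modules with length at most $n-1$.

\emph{Upsets.} Identify $A_i$ with an interval $\{1,\dots,c_i\}$ of $\mathbb Z$. The maps $s\mapsto\max(1,\min(c_i,s))$ define a poset morphism $\mathbb Z^n\to A$ that is the identity on $A$. The pullback of $H$ is finitely encoded and restricts to $H$. Take the resolution of Proposition~\ref{prop:upper} and restrict it to $A$ (Lemma~\ref{lem:pullback}).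

\emph{Downsets.} For an $A$-module $N$ let $N^*$ be the $A^{\mathrm{op}}$-module with $(N^*)_a=\operatorname{Hom}_\Bbbk(N_a,\Bbbk)$ and the transposed structure maps; this is an exact contravariant functor. The poset $A^{\mathrm{op}}$ is again a product of $n$ finite chains, so $H^*$ has a resolution $F_\bullet$ of length at most $n-1$ by upset modules of $A^{\mathrm{op}}$. The upsets of $A^{\mathrm{op}}$ are the downsets $D$ of $A$, and there are finitely many. Grouping equal summands, $F_i=\bigoplus_DW_{i,D}\otimes\Bbbk[D]$ is a finite direct sum, in which the vector spaces $W_{i,D}$ may be infinite-dimensional. Hence $F_i^*=\bigoplus_DW_{i,D}^*\otimes\Bbbk[D]$ is a direct sum of downset modules over $A$. As $H$ is finite-dimensional, $H^{**}=H$, and $0\to H\to F_0^*\to\dots\to F_{n-1}^*\to0$ is exact.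
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orthant}]
(1) Propositions~\ref{prop:upper} and~\ref{prop:lower} show that the maximal upset-dimension is $n-1$. The downset-dimensions are at most $n$ by Proposition~\ref{prop:injective}, so the indicator-dimension of $\mathbb Z^n$ lies between $n-1$ and $n$.

(2) Proposition~\ref{prop:grid} gives the upper bound $n-1$, and the module of Proposition~\ref{prop:lower} attains it. That module is finitely encoded, so $\mathbb R^n$ has indicator-dimension at least $n-1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GotoWatanabe}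
Goto and Watanabe, \emph{On graded rings II ($\mathbb Z^n$-graded rings)}, 1978.

\bibitem{Miller}
Ezra Miller, \emph{Data structures for real multiparameter persistence modules}, arXiv:1709.08155 (2017).

\bibitem{MillerSturmfels}
Miller and Sturmfels, \emph{Combinatorial Commutative Algebra}.

\end{thebibliography}
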